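# A countable complex $K\le S^2$ whose extension class has no universal compactum

## 1. Products with spheres, and the Menger curve

Throughout, a compactum is a nonempty compact metrizable space, CW complexes are nonempty, and "map" means continuous map. A condition on how maps extend cuts out a class of compacta. We ask whether one member of such a class can contain copies of all the others.

**Definition.** A CW complex $K$ is an *absolute extensor* of a space $X$, written $K\in AE(X)$, if every map $f:A\to K$ with $A$ closed in $X$ extends over $X$. We write $K\le L$ if $K\in AE(X)$ implies $L\in AE(X)$ for every compact $X$. This is a preorder. The class $[K]$ of $K$ under the induced equivalence is its *extension type*, and "the extension type of $K$ is at most that of $L$" means $K\le L$.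

**Definition.** A *universal space* for a class $\mathcal C$ of compacta is a member $U\in\mathcal C$ such that every $X\in\mathcal C$ embeds in $U$.

For example, $S^0\notin AE([0,1])$, since the identification of the two endpoints with $S^0$ does not extend over a connected space. Likewise $S^1\notin AE(B^2)$ for the disk $B^2$, because of the identity of the boundary circle.

We use these standard facts.

* (H) Borsuk's homotopy extension theorem for maps from closed subsets of compacta to CW complexes. We use it in this form: if $A\subset X$ is closed and $f:A\to K$ is homotopic to the restriction of a map $X\to K$, then $f$ extends over $X$. (Images are compact, so everything happens in a finite subcomplex, which is a compact ANR.)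
* (E) If $A$ is closed in a compactum $Y$, a map from $A$ to a CW complex extends over a neighborhood of $A$ in $Y$. (Same reason.)
* (D) For a compactum $X$: $\dim X\le m$ if and only if $S^m\in AE(X)$. If $\dim X\le m+1$ and $L$ is an $m$-connected compact CW complex, then $L\in AE(X)$ (Kuratowski–Dugundji).

For products, one of whose factors is compact, we have

$$K_1\times K_2\in AE(X)\iff K_1\in AE(X)\ \text{and}\ K_2\in AE(X). \tag{1.1}$$

Indeed, to extend a map into the product one extends its coordinates; and to extend $f:A\to K_1$, pair it with a constant map and extend the pair.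

Now take $K=S^1\times S^2$. By (1.1) and (D), $K\in AE(X)$ if and only if $\dim X\le 1$. The Menger curve is a 1-dimensional compactum containing a copy of every compactum of dimension $\le1$, so it is universal.

The same answer holds when $S^1=K(\mathbb Z,1)$ is replaced by many other $K(G,1)$. For compacta, $[A,K(G,1)]=\check H^1(A;G)$ (Huber). In particular $\check H^1(A)=[A,S^1]$, the group operation being pointwise multiplication.

**Lemma 1.1.** *For a compactum $A$ the group $\check H^1(A)$ is torsion-free.*

*Proof.* Suppose $f:A\to S^1$ and $f^n$ is null-homotopic with $n\ge1$. Then $f^n=e^{iu}$ for some $u:A\to\mathbb R$. The map $fe^{-iu/n}$ takes values in the $n$-th roots of unity, so it is locally constant and equals $e^{iv}$ with $v:A\to\mathbb R$ locally constant. Hence $f=e^{i(v+u/n)}$ is null-homotopic. $\square$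

If $G$ is torsion-free, then $\check H^1(A;G)=\check H^1(A)\otimes G$ naturally: for finite complexes this is the universal coefficient theorem (the $\mathrm{Tor}$ term vanishes), and one passes to the direct limit. Put
$$N_A=\operatorname{coker}\bigl(\check H^1(X)\to\check H^1(A)\bigr)\qquad (A\subset X\text{ closed}).$$
By (H), $K(G,1)\in AE(X)$ if and only if $\check H^1(X)\otimes G\to\check H^1(A)\otimes G$ is onto for all closed $A$. Tensor products are right exact, so

$$K(G,1)\in AE(X)\iff N_A\otimes G=0\ \text{ for all closed }A\subset X. \tag{1.2}$$

**Proposition 1.2.** *Let $G\ne0$ be a countable torsion-free abelian group with $qG\neq G$ for all primes $q$, let $n\ge2$, and let $K=K(G,1)\times S^n$ with $K(G,1)$ countable. Then $K\in AE(X)$ if and only if $\dim X\le1$, and the Menger curve is universal for the compacta $X$ with $K\in AE(X)$.*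

*Proof.* Let $K(G,1)\in AE(X)$ and suppose some $N_A\ne0$. Then $N_A$ contains a subgroup isomorphic to $\mathbb Z$ or to $\mathbb Z/q$ for a prime $q$. Being torsion-free, $G$ is flat, so $N_A\otimes G$ contains a copy of $\mathbb Z\otimes G=G\ne0$ or of $\mathbb Z/q\otimes G=G/qG\neq0$. This contradicts (1.2). Hence all $N_A$ vanish, every map $A\to S^1$ is homotopic to the restriction of a map on $X$, and $S^1\in AE(X)$ by (H). So $\dim X\le1$.

Conversely let $\dim X\le1$, and let $f$ be a map from a closed set $A\subset X$ to $K(G,1)$ or $S^n$. Its image lies in a finite connected subcomplex, and (D) with $m=0$ extends it. Now use (1.1). $\square$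

A group $G$ other than $\mathbb Z$ covered by this is the group of rationals $a/b$ with $b$ squarefree: for each prime $q$ we have $1/q\in G$, but $1/q\notin qG$ because $1/q^2\notin G$.

The proof used $\mathbb Z/q\otimes G\neq0$ for every $q$. If $qG=G$ for one prime $q$, then $\mathbb Z/q\otimes G=0$, and (1.2) no longer kills the $q$-torsion of $N_A$. What becomes of the universal space?

## 2. When $G$ is divisible by a prime

Fix a prime $p$ and first take $G=\mathbb Z[1/p]$. The condition $N\otimes\mathbb Z[1/p]=0$ says that every element of $N$ is killed by some power of $p$. So one expects $K(\mathbb Z[1/p],1)\in AE(X)$ to mean that each $f:A\to S^1$ has *some* power $f^{p^m}$ that extends, with no bound on $m$. We check this on a concrete model.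

**Definition.** $T_p$ is the telescope of $S^1\xrightarrow{z^p}S^1\xrightarrow{z^p}\cdots$: the quotient of $\bigsqcup_{k\ge0}S^1\times[k,k+1]$ that identifies the end $(z,k+1)$ of the $k$-th cylinder with the beginning $(z^p,k+1)$ of the $(k+1)$-st.

It is a countable, locally finite CW complex of type $K(\mathbb Z[1/p],1)$. Let $C_k$ be its $k$-th circle and $T_{p,m}$ the part up to $C_m$. Sliding along the cylinders gives a deformation retraction $\rho_m:T_{p,m}\to C_m$ with $\rho_m|_{C_0}=z^{p^m}$.

**Lemma 2.1.** *For a compactum $X$: $T_p\in AE(X)$ if and only if for every closed $A\subset X$ and $f:A\to S^1$ some $f^{p^m}$ extends over $X$.*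

*Proof.* ($\Rightarrow$) Extend $f:A\to C_0\subset T_p$ to a map $X\to T_p$. Its image is compact, so it lies in some $T_{p,m}$. Composing with $\rho_m$ gives a map to $C_m=S^1$ equal to $f^{p^m}$ on $A$.

($\Leftarrow$) Let $f:A\to T_p$; its image lies in some $T_{p,m}$. In $T_p$, $f$ is homotopic to $\rho_mf:A\to C_m$, and further sliding makes it homotopic to $(\rho_mf)^{p^k}:A\to C_{m+k}$ for each $k$. For some $k$ this last map extends over $X$. By (H), $f$ extends. $\square$

For a compactum $U$ consider the weaker property

> (P) for every closed $A\subset U$ and every $f:A\to S^1$ there is $D\ge1$ such that $f^D$ extends over $U$ to a map into $S^1$.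

By Lemma 2.1, $T_p\in AE(U)$ implies (P). Property (P) passes to nonempty closed subsets: extend over $U$ and restrict. Compacta of dimension $\le1$ have (P) with $D=1$. The disk $B^2$ does not have (P), since no power $z^D$, $D\ge1$, of the identity of its boundary extends. Hence no polyhedron of dimension $\ge2$ has (P), and 2-dimensional examples must be limits of polyhedra.

Shvedov proved that for any compact CW complex $K$ the class of compacta $X$ with $K\in AE(X)$ has a universal space. Dydak generalized this to $K$ homotopy dominated by a compact CW complex. The following problem comes from Jerzy Dydak, "Extension theory of infinite symmetric products", arXiv:math/0404332 (2004).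

**Problem.** *Suppose the extension type of a countable CW complex $K$ is at most the extension type of a compact non-contractible CW complex $L$. Is there a universal space among all compacta $X$ so that $K\in AE(X)$?*

The answer is no, and the failure can be measured. Give $\omega^\omega$ the product topology, and let $\mathfrak d$ be the least cardinality of a dominating family in $(\omega^\omega,\le)$ with the pointwise order. A compact subset of $\omega^\omega$ has bounded coordinates, so it lies in a set $\{\alpha:\alpha\le g\}$, and such a set is a product of finite sets, hence compact. So $\mathfrak d$ is also the least number of compact sets covering $\omega^\omega$. It is uncountable: given $g_0,g_1,\dots$, the function $\alpha(i)=1+g_i(i)$ lies in no set $\{\alpha\le g_j\}$. In particular $\omega^\omega$ is not $\sigma$-compact.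

**Theorem 1.** *There are compacta $X_\alpha$ $(\alpha\in\omega^\omega)$ with $\dim X_\alpha\le2$ and $T_p\in AE(X_\alpha)$ such that, for every compactum $U$ with (P), the set $\{\alpha:X_\alpha\text{ embeds in }U\}$ lies in a $\sigma$-compact subset of $\omega^\omega$. As $\omega^\omega$ is not $\sigma$-compact, no compactum with (P) contains copies of all $X_\alpha$.*

**Corollary.** *Let $K=T_p\times L$ with $L=S^2$ or, more generally, $L$ any compact simply connected non-contractible CW complex. Then $K$ is countable, $K\le L$, and $\{X:K\in AE(X)\}$ has no universal space.*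

*Proof from Theorem 1.* By (1.1), $K\in AE(X)$ if and only if $T_p\in AE(X)$ and $L\in AE(X)$; hence $K\le L$. Since $\dim X_\alpha\le 2$ and $L$ is 1-connected, $L\in AE(X_\alpha)$ by (D). So all $X_\alpha$ are in the class. If $K\in AE(U)$, then $T_p\in AE(U)$, so $U$ has (P) and cannot contain copies of all $X_\alpha$. $\square$

**Definition.** For countable $K$, $u(K)$ is the least cardinality of a family $\mathcal U$ of compacta $U$ with $K\in AE(U)$ such that every compactum $X$ with $K\in AE(X)$ embeds in some $U\in\mathcal U$.

A universal space exists if and only if $u(K)=1$.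

**Theorem 2.** *$u(K)\le\mathfrak d$ for every countable $K$, and $u(K)=\mathfrak d$ for every $K$ in the Corollary.*

**Theorem 3.** *Let $G\ne0$ be a countable torsion-free abelian group, $n\ge2$, $K=K(G,1)\times S^n$ with $K(G,1)$ countable (so $K\le S^n$). If $qG\ne G$ for all primes $q$, a universal space exists. If $qG=G$ for some prime $q$, none exists, and $u(K)=\mathfrak d$.*

The first half of Theorem 3 is Proposition 1.2. Most of the remaining work is Theorem 1.

## 3. Replacing triangles by mapping cylinders

We want 2-dimensional compacta in which circles bound only after being raised to powers of $p$. Take a triangle $\Delta$ with boundary $S$, and replace it by the mapping cylinder of a map $S\to C$ of degree $p^{e}$ onto a circle. For $p=2$, $e=1$ this is a Möbius band. The identity of $S$ does not extend over it, but its $p^e$-th power does, by retracting to $C$. The new polyhedron still contains disks, so we triangulate it finely, replace each triangle again, and pass to the limit. The exponents used are the free parameters.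

**Construction.** For finite sequences $\epsilon=(e_0,\dots,e_{i-1})$ of positive integers we choose, by induction on length, a connected polyhedron $P_\epsilon$ of dimension $\le2$ with a metric and a triangulation $\tau_\epsilon$. Let $P_\emptyset=\Delta$ be one 2-simplex with its standard triangulation, and $S=\partial\Delta$. Given $(P_\epsilon,\tau_\epsilon)$ and $e_i\ge1$, let $W_\epsilon$ be the 1-skeleton of $\tau_\epsilon$. For each 2-simplex $\sigma$ let $Z_\sigma$ be the mapping cylinder of a PL map $\partial\sigma\to C_\sigma$ of degree $p^{e_i}$ onto a circle. Put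
$$P_{\epsilon e_i}=W_\epsilon\cup\bigcup_\sigma Z_\sigma .$$
The map $q:P_{\epsilon e_i}\to P_\epsilon$ is the identity on $W_\epsilon$ and maps $Z_\sigma$ radially onto $\sigma$, sending $C_\sigma$ to the barycenter, so that $q^{-1}(\partial\sigma)\cap Z_\sigma=\partial\sigma$. Choose $\tau_{\epsilon e_i}$ so fine that $W_\epsilon$ is the carrier of a subcomplex and every simplex has image of diameter $<2^{-(i+1)}$ in each earlier polyhedron and in $P_{\epsilon e_i}$ itself. The 1-skeleton $W_\epsilon$ of a connected polyhedron is connected, so $P_{\epsilon e_i}$ is connected.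

For $\alpha\in\omega^\omega$ put
$$e_k=1+\alpha(0)+\dots+\alpha(k),\qquad P_i=P_{(e_0,\dots,e_{i-1})},\qquad X_\alpha=\varprojlim(P_i,q_i),$$
with the corresponding $\tau_i$, $W_i$, $q_i:P_{i+1}\to P_i$ and projections $\pi_i:X_\alpha\to P_i$. Two features matter:

* $P_i,\tau_i,W_i$ depend only on $\alpha|i=(\alpha(0),\dots,\alpha(i-1))$;
* $e_k\ge\alpha(i)$ for all $k\ge i$, so one large value $\alpha(i)$ makes *all* later degrees large.

Since $W_i\subset W_{i+1}\subset\cdots$ and $q_k$ is the identity on $W_k$, there is an embedding $j_i:W_i\to X_\alpha$ with $\pi_kj_i$ the inclusion $W_i\subset P_k$ for all $k\ge i$. These embeddings are compatible. In particular $S=W_0\subset W_i\subset X_\alpha$.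

To handle maps out of the limit we need one more standard fact.

**Fact (C).** *Let $X=\varprojlim P_k$ with $P_k$ compact metrizable, and let $Q$ be a compact polyhedron. Every map $G:X\to Q$ is homotopic to $G'\pi_k$ for some $k$, which may be taken arbitrarily large, and some $G':P_k\to Q$.*

*Proof.* Let $Q\subset\mathbb R^m$ be a retract of an open neighborhood $O$. The functions $u\pi_i$ with $u\in C(P_i)$ form an algebra that contains the constants and separates points. By Stone–Weierstrass, $G$ is uniformly approximated by maps $g\pi_i$ with $g:P_i\to\mathbb R^m$. If the approximation is close enough, the segments from $G(x)$ to $g\pi_i(x)$ lie in $O$; in particular $\pi_i(X)\subset g^{-1}(O)$. By compactness $\pi_i(X)$ is the intersection of the decreasing images of the $P_k$ in $P_i$, so for all large $k$ the image of $P_k$ lies in $g^{-1}(O)$. Let $G'$ be $P_k\to P_i\xrightarrow{g}O$ followed by the retraction. Retracting the segments gives a homotopy from $G$ to $G'\pi_k$. $\square$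

**Lemma 3.1.** *$\dim X_\alpha\le2$ and $T_p\in AE(X_\alpha)$.*

*Proof.* The dimension bound holds because $X_\alpha$ is an inverse limit of polyhedra of dimension $\le2$. For the second part let $A\subset X_\alpha$ be closed and nonempty and $f:A\to S^1$. By Lemma 2.1 it suffices to extend some $f^{p^e}$.

**Step 1: move $f$ to a subcomplex of a finite stage.** Put $A_i=\pi_i(A)$, so $A=\varprojlim A_i$. By (C), $f\simeq g\pi_i|_A$ for some $i$ and $g:A_i\to S^1$. By (E), $g$ extends over a neighborhood of $A_i$ in $P_i$. For $j\ge i$, simplices of $\tau_j$ have images of diameter $<2^{-j}$ in $P_i$ (for $j\ge1$). So for large $j$ the union $N$ of all simplices of $\tau_j$ meeting $A_j$ maps into this neighborhood. Composing, we get $g_j:N\to S^1$ on a subcomplex $N\supset A_j$ with $g_j\pi_j|_A\simeq f$. Extend $g_j$ over $N\cup W_j$. Only vertices and edges are added, and $S^1$ is path connected, so this is possible.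

**Step 2: extend a power over the next stage.** Let $e=e_j$. On $q_j^{-1}(N)$ take $(g_jq_j)^{p^e}$, and on $W_j$ take $g_j^{p^e}$. These agree on $q_j^{-1}(N)\cap W_j=N\cap W_j$, as $q_j$ is the identity on $W_j$. If a 2-simplex $\sigma$ lies in $N$, then $Z_\sigma\subset q_j^{-1}(N)$ and nothing remains to be done on $Z_\sigma$. If $\sigma\not\subset N$, then $\sigma\cap N\subset\partial\sigma$, so $q_j^{-1}(N)\cap Z_\sigma\subset\partial\sigma$, and we must extend $g_j^{p^e}|_{\partial\sigma}$ over $Z_\sigma$. Its degree is $p^em'$ for some integer $m'$, so it is homotopic to the restriction of $Z_\sigma\to C_\sigma\to S^1$, where the last map has degree $m'$. By (H) it extends. This gives a map $P_{j+1}\to S^1$.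

**Step 3: return to $X_\alpha$.** For $a\in A$ we have $\pi_{j+1}(a)\in q_j^{-1}(A_j)\subset q_j^{-1}(N)$. So the composition with $\pi_{j+1}$ restricts on $A$ to $(g_j\pi_j|_A)^{p^e}\simeq f^{p^e}$. By (H), $f^{p^e}$ extends over $X_\alpha$. $\square$

**Definition.** For a group $H$ let $\Phi(H)=[H,H]H^p$ be the subgroup generated by commutators and $p$-th powers, so $H/\Phi(H)=H_1(H;\mathbb F_p)$.

For example $\Phi(\mathbb Z)=p\mathbb Z$, and for cyclic $H=\langle h\rangle$ we get $\Phi(H)=\langle h^p\rangle$. A homomorphism $H\to H'$ maps $\Phi(H)$ into $\Phi(H')$, and onto it when the homomorphism is surjective. If $H\le H'$, then $\Phi(H)\le\Phi(H')$.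

**Lemma 3.2.** *$[S]=0$ in $H_1(P_i;\mathbb F_p)$. Hence every representative of the conjugacy class of $[S]$ lies in $\Phi(\pi_1(P_i))$.*

*Proof.* For $i=0$ this is clear. Suppose $[S]=\partial\sum c_\sigma\sigma$ mod $p$ in $P_i$, as simplicial chains of $\tau_i$. This is an identity of 1-chains in $W_i$. In $P_{i+1}$, let $[Z_\sigma]$ be the oriented 2-chain of $Z_\sigma$. Then
$$\partial\sum c_\sigma[Z_\sigma]=\sum c_\sigma(\partial\sigma-p^{e_i}[C_\sigma])\equiv[S]\pmod p,$$
because $e_i\ge1$. The second statement follows from $\pi_1/\Phi(\pi_1)=H_1(\,\cdot\,;\mathbb F_p)$. $\square$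

So the identity of $S$ never extends over $X_\alpha$: by (C) an extension would give a map $P_k\to S^1$ of degree 1 on $S$, while Lemma 3.2 makes that degree divisible by $p$. Thus $\dim X_\alpha=2$ by (D), and we have really left the situation of Section 1.

The next lemma says what a large $\alpha(i)$ does: as seen by a finite $p$-group of small exponent, the graph $W_i\subset X_\alpha$ behaves as it does in $P_i$, where all triangles are still filled.

**Lemma 3.3.** *Let $\alpha(i)\ge N$, let $G:X_\alpha\to Q$ be a map to a connected compact polyhedron, and let $\rho:\pi_1(Q)\to\Gamma$ be a homomorphism to a finite $p$-group of exponent dividing $p^N$. Then $\pi_1(W_i)\xrightarrow{(Gj_i)_*}\pi_1(Q)\xrightarrow{\rho}\Gamma$ factors through $\pi_1(P_i)=\pi_1(W_i)/\langle\langle\partial\sigma\rangle\rangle$.*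

*Proof.* Base points are changed along paths; this alters homomorphisms only by conjugation and does not affect the statement. By (C), $G\simeq G'\pi_k$ with $k>i$, so $Gj_i\simeq G'|_{W_i}$, where $W_i\subset P_k$. Put $\theta=\rho G'_*:\pi_1(P_k)\to\Gamma$. We show, for $m=k-1,k-2,\dots,i$ in this order, that $\theta$ kills the conjugacy class of $\partial\sigma$ for every 2-simplex $\sigma$ of $\tau_m$.

For $m=k-1$: inside $Z_\sigma\subset P_k$ the loop $\partial\sigma$ is freely homotopic to a $p^{e_m}$-th power. Since $e_m\ge\alpha(i)\ge N$, its image in $\Gamma$ is trivial.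

For $m<k-1$: by the case $m+1$, the composition $\pi_1(W_{m+1})\to\pi_1(P_k)\xrightarrow{\theta}\Gamma$ kills all boundaries of 2-simplices of $\tau_{m+1}$, so it factors through $\pi_1(P_{m+1})$. The loop $\partial\sigma\subset W_m\subset W_{m+1}$ is, in $P_{m+1}$, freely homotopic to a $p^{e_m}$-th power, via $Z_\sigma\subset P_{m+1}$. Again $e_m\ge N$, so it is killed.

The case $m=i$ is the assertion. $\square$

## 4. A single power controls a single coordinate

Let $U$ have (P), put $\mathcal A=\{\alpha:X_\alpha\text{ embeds in }U\}$, and fix embeddings $h_\alpha:X_\alpha\to U$ for $\alpha\in\mathcal A$. Identify $S=S^1$. We first sort the $\alpha$'s into countably many types.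

**Countably many types.** The nonempty finite unions of closures of nonempty members of a countable base of $U$ form a countable family of closed sets $V$. For each $V$ there are only countably many homotopy classes $V\to S^1$, because $C(V,S^1)$ is separable and close maps are homotopic. Let $(V_j,r_j)_{j\in\omega}$ list all such $V$ with representatives of all classes. For $\alpha\in\mathcal A$ the map $(h_\alpha|_S)^{-1}:h_\alpha(S)\to S^1$ extends over a neighborhood, hence over some $V\supset h_\alpha(S)$ in the family, and the extension is homotopic to a listed map on the same set. So $\mathcal A=\bigcup_j\Omega_j$, where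
$$\Omega_j=\{\alpha\in\mathcal A:\ h_\alpha(S)\subset V_j,\ \deg(r_jh_\alpha|_S)=1\}. \tag{4.1}$$

It is enough to place each $\Omega_j$ in a compact set, that is, to bound every coordinate. The first thing to try is one application of (P) to $r_j$.

**Proposition 4.1.** *If $r_j^D$ extends over $U$, then $p^{\alpha(0)}$ divides $D$ for all $\alpha\in\Omega_j$.*

*Proof.* Let $F:U\to S^1$ extend $r_j^D$ and let $N=\alpha(0)$. Apply Lemma 3.3 with $i=0$, $G=Fh_\alpha$, $Q=S^1$ and the reduction $\rho:\mathbb Z\to\mathbb Z/p^N$. The homomorphism $\pi_1(S)\to\mathbb Z/p^N$ factors through $\pi_1(\Delta)=1$. It sends the generator to $D$. $\square$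

So $\alpha(0)$ is bounded on $\Omega_j$. The method stops at $\alpha(1)$. If $\alpha(0)=a$, then $P_1=Z_\Delta$ retracts by deformation onto $C_\Delta$, and $X_\alpha\xrightarrow{\pi_1}Z_\Delta\to C_\Delta$ restricts on $S$ to a map of degree $p^{a+1}$. Hence as soon as $p^{a+1}\mid D$, the power $z^D$ on $S$ extends over $X_\alpha$ for *every* $\alpha$ with $\alpha(0)=a$. The extendability of $z^D$ says nothing about $\alpha(1),\alpha(2),\dots$

Other circles do not repair this. Let $s=\alpha|i$ and let $\sigma$ be a 2-simplex of $\tau_i$. Sorting by the type $j'$ of the circle $\partial\sigma\subset X_\alpha$, defined as in (4.1), the same argument gives $p^{\alpha(i)}\mid D'$ whenever $r_{j'}^{D'}$ extends over $U$, because $\partial\sigma$ is trivial in $\pi_1(P_i)$. But now the type $j'$ depends on $\alpha$. We have only cut $\{\alpha:s\subset\alpha\}$ into countably many pieces on which $\alpha(i)$ is bounded, and the sets $\{\alpha:\alpha(i)=n\}$ do that already. The type must be fixed once, before $i$ is chosen, and bounds for all coordinates must come from this one type.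

What remains unused is that (P) holds for *all* closed subsets of $U$, including subsets that appear only after the first extension has been made.

## 5. Applying (P) again over small disks

An extension of $r^D$ can be refined to a map into a mapping cylinder that equals $r$ itself on $V$. We then punch holes in that cylinder and apply (P) to the preimages of the holes. For $D\ge1$ let $E(D)$ be the mapping cylinder of $z^D:S^1\to S^1$: the space obtained from $S^1\times[0,1]$ and a circle $C$ by identifying $(z,1)$ with $z^D\in C$. Write $S_0=S^1\times0$. For instance $E(1)$ is an annulus and $E(2)$ a Möbius band.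

**Lemma 5.1.** *If $V\subset U$ is closed, $r:V\to S^1$, and $r^D$ extends to $F:U\to S^1$, there is $\Psi:U\to E(D)$ with $\Psi|_V=r:V\to S_0$.*

*Proof.* The plan is to take a $D$-th root of $F$ near $V$ and use $F$ itself far away. Extend $r$ to $r'$ on an open $O\supset V$. The map $w=F\cdot r'^{-D}$ on $O$ equals $1$ on $V$. Let $O_1=\{u\in O:|w(u)-1|<1\}$, an open set containing $V$, and put $r''=r'w^{1/D}$ on $O_1$ (principal root). Then $r''^D=F$ on $O_1$ and $r''|_V=r$. Let $\lambda:U\to[0,1]$ be continuous, $0$ on $V$ and $1$ off $O_1$. Put
$$\Psi(u)=[r''(u),\lambda(u)]\ \text{ on }O_1,\qquad \Psi(u)=F(u)\in C\ \text{ off }O_1 .$$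
On $V$ this is $r$ into $S_0$. Continuity needs checking only at a boundary point $u_0$ of $O_1$, for $u\to u_0$ in $O_1$. There $\lambda(u)\to1$, and every limit point $z$ of $r''(u)$ satisfies $z^D=F(u_0)$, so every limit point of $\Psi(u)$ is $[z,1]=F(u_0)$. Hence $\Psi(u)\to F(u_0)=\Psi(u_0)$. $\square$

**Lemma 5.2.** *Let $U$ have (P), $V\subset U$ closed, $r:V\to S^1$, $\ell\ge0$. There are integers $D_0,\dots,D_\ell\ge1$, a connected compact polyhedron $Q$ with $\pi_1(Q)$ free on $x_0,\dots,x_\ell$, a circle $S_0\subset Q$ whose free homotopy class is that of $(x_0^{D_0}x_1^{D_1}\cdots x_\ell^{D_\ell})^{\pm1}$, and a map $\Psi:U\to Q$ with $\Psi|_V=r:V\to S_0$.*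

*Proof.*

**Step 1: the first cylinder.** By (P) and Lemma 5.1 get $D_0$ and $\Psi_0:U\to E(D_0)$ with $\Psi_0|_V=r$. Choose $b<1$ and disjoint closed round disks $d_1,\dots,d_\ell$ in $S^1\times(0,b)\subset E(D_0)$, and put $B=E(D_0)\setminus\bigcup_t\operatorname{int}d_t$.

**Step 2: replace each disk by a cylinder.** Let $U_t=\Psi_0^{-1}(d_t)$. If $U_t=\emptyset$, put $D_t=1$. Otherwise $U_t$ has (P), being closed in $U$. Apply (P) and Lemma 5.1 to $U_t$, its closed subset $\Psi_0^{-1}(\partial d_t)$ and the map $\Psi_0:\Psi_0^{-1}(\partial d_t)\to\partial d_t=S^1$. This gives $D_t$ and $\Psi_t:U_t\to E(D_t)$ equal to $\Psi_0$ on $\Psi_0^{-1}(\partial d_t)$, where $S_0(E(D_t))$ is identified with $\partial d_t$. Let $Q=B\cup\bigcup_{t\ge1}E(D_t)$, glued along the $\partial d_t$. Put $\Psi=\Psi_0$ on $\Psi_0^{-1}(B)$ and $\Psi=\Psi_t$ on $U_t$. These maps on finitely many closed sets covering $U$ agree on overlaps, so $\Psi$ is continuous. As $S_0\subset B$, we have $\Psi|_V=r$. The space $Q$ is a compact connected polyhedron.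

**Step 3: the fundamental group.** Let $M=S^1\times[0,b]\setminus\bigcup\operatorname{int}d_t$. This is a disk with outer boundary $S_0$ and $\ell+1$ holes, whose boundary circles are $S^1\times b$ and $\partial d_1,\dots,\partial d_\ell$. The remaining part $S^1\times[b,1]\cup C$ of $E(D_0)$ is again a copy of $E(D_0)$. So $Q$ is $M$ with one cylinder $E(D_t)$ glued to each hole. Choose a base point on $S_0$ and arcs in $M$, disjoint apart from this point, from it to the holes, such that cutting $M$ along the arcs leaves a disk. Let $c_t$ run along an arc, once around the hole, and back. This describes $M$ as a CW complex whose 1-skeleton has fundamental group free on $S_0$ and the $c_t$, with one 2-cell attached. The 2-cell gives the relation that $S_0$ is, up to inversion, the product of the $c_t$ in the order in which the arcs leave the base point, for suitable orientations. Renumber the holes, and the $D_t$ with them, so that this product is $c_0c_1\cdots c_\ell$. Then $\pi_1(M)$ is free on $c_0,\dots,c_\ell$, and $S_0$ represents $(c_0\cdots c_\ell)^{\pm1}$.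

The cylinder $E(D_t)$ deforms to its end circle, and $S_0(E(D_t))$ wraps $D_t$ times around it. By van Kampen, gluing the cylinders adds generators $x_t$ (the end circles, suitably oriented and joined to the base point along the same arcs) with relations $c_t=x_t^{D_t}$. Eliminating the $c_t$, we see that $\pi_1(Q)$ is free on the $x_t$, and $S_0$ represents $(\prod_tx_t^{D_t})^{\pm1}$. $\square$

The data $D_t,Q,\Psi$ depend on $(V,r)$ and $\ell$, but on no $X_\alpha$, and $\ell$ is ours to choose.

## 6. Products of powers in finite $p$-groups

If $\alpha(i)$ is large, Lemma 3.3 will produce a homomorphism $\psi:\pi_1(P_i)\to\Gamma$ whose image $H$ is generated by $R=\operatorname{rank}\pi_1(W_i)$ elements, and $[S]\in\Phi(\pi_1(P_i))$ will give $\psi([S])\in\Phi(H)$. We need $\rho$ such that $\rho(\prod x_t^{D_t})$ avoids $\Phi(H)$ for all such small $H$.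

With one letter this fails. If $\gamma=x_0^{D_0}$ with $p\mid D_0$, then for every $\rho$ the cyclic group $H=\langle\rho(x_0)\rangle$ has $\rho(\gamma)=\rho(x_0)^{D_0}\in\Phi(H)$. This is the obstacle of Section 4 in algebraic form. With two letters and cyclic $H$ it can be done by hand in the following case. Let $p=2$ and $\gamma=x_0^2x_1^2$. On $\Gamma=\mathbb Z/4\times\mathbb Z/4\times\mathbb Z/2$ put
$$(a,b,k)(a',b',k')=(a+a',\,b+b',\,k+k'+ba'\bmod 2).$$
The extra term is bilinear, so this is a group, of order 32. Let $\rho(x_0)=(1,0,0)$ and $\rho(x_1)=(0,1,0)$. Then $\rho(\gamma)=(2,0,0)(0,2,0)=(2,2,0)$, while $(a,b,k)^2=(2a,2b,ab\bmod 2)$. If $2a=2b=2$ in $\mathbb Z/4$, then $a,b$ are odd and the last coordinate is $1$. So $\rho(\gamma)$ is not a square. Since $\Phi(\langle h\rangle)=\langle h^2\rangle$ consists of squares, $\rho(\gamma)\notin\Phi(H)$ for every cyclic $H$.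

**Lemma A.** *Let $F$ be free on $x_0,\dots,x_\ell$, let $D_0,\dots,D_\ell\ge1$ be integers, $\gamma=x_0^{D_0}x_1^{D_1}\cdots x_\ell^{D_\ell}$, and $0\le R\le\ell$. Then there are a finite $p$-group $\Gamma$ and a homomorphism $\rho:F\to\Gamma$ such that $\rho(\gamma)\notin\Phi(H)$ for every subgroup $H\le\Gamma$ generated by $R$ elements.*

*Proof.* Suppose not.

**Step 1: by compactness, choose bad subgroups coherently.** Let $\mathcal M$ be the set of normal subgroups of $F$ of $p$-power index. It is closed under finite intersections, hence directed by reverse inclusion. For $M\in\mathcal M$, the set of $R$-tuples $(h_1,\dots,h_R)\in(F/M)^R$ with $\gamma M\in\Phi(\langle h_1,\dots,h_R\rangle)$ is finite, and by our assumption, applied to $F\to F/M$, it is nonempty. For $M\subset M'$ the map $F/M\to F/M'$ carries such tuples to such tuples, because surjections carry $\Phi$ onto $\Phi$. So these sets form an inverse system of nonempty finite sets, and the inverse limit is nonempty. An element of it gives subgroups $H_M\le F/M$ generated by $R$ elements, with $\gamma M\in\Phi(H_M)$ and with $H_M$ mapping onto $H_{M'}$ for $M\subset M'$. Let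 $V_M\supset M$ be the preimage of $H_M$ in $F$. Then
$$V_M\subset V_{M'}\ \text{ for }M\subset M',\qquad \gamma\in\Phi(V_M)M. \tag{6.1}$$

**Step 2: remove the factor $M$, that is, show $\gamma\in\Phi(V_{M'})$ for all $M'\in\mathcal M$.** Let $M=\Phi(M')$. It is characteristic in $M'$, hence normal in $F$. Since $M'$ has finite index in $F$, it is finitely generated, so $M'/M$ is a finite elementary abelian $p$-group and $M\in\mathcal M$. Moreover $M=\Phi(M')\subset\Phi(V_{M'})$. By (6.1), $\gamma\in\Phi(V_M)M\subset\Phi(V_{M'})$.

**Step 3: read $\gamma\in\Phi(V)$ in a covering graph.** *Let $V\le F$ have finite index with $\gamma\in\Phi(V)$, and let $a_t=\min\{a\ge1:x_t^a\in V\}$. Then $a_t\mid D_t$ for every $t$, and the classes of $x_0^{a_0},\dots,x_\ell^{a_\ell}$ in $V/\Phi(V)$ are linearly independent over $\mathbb F_p$.*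

Let $Y$ be the graph with a vertex $o$, vertices $o_t$, edges $e_t$ from $o$ to $o_t$, and a loop at each $o_t$, $0\le t\le\ell$. (These edges $e_t$ have nothing to do with the exponents $e_k$.) Then $\pi_1(Y,o)=F$ with $x_t=e_t\cdot(\text{loop}_t)\cdot e_t^{-1}$. Let $(Y_V,\tilde o)$ be the covering corresponding to $V$. Then
$$V/\Phi(V)=H_1(Y_V;\mathbb F_p)=Z_1(Y_V;\mathbb F_p),$$
the group of cellular cycles. There are no 2-cells, so a cycle that represents zero is zero edge by edge.

Since $\gamma\in V$, the lift $\tilde\gamma$ of $\gamma$ at $\tilde o$ is a closed path. Its $t$-th segment starts at a vertex $v_t$ (with $v_0=\tilde o$), runs along a lift $\tilde e_t$ of $e_t$, then makes $D_t$ steps around a circle over $\text{loop}_t$, then goes back along a lift $\tilde e'_t$ of $e_t$ to $v_{t+1}$. Lifts of $e_t$ occur only in the $t$-th segment. If $\tilde e_t\ne\tilde e'_t$, the cycle $\tilde\gamma$ has coefficient $1$ at $\tilde e_t$, so it is nonzero and $\gamma\notin\Phi(V)$, a contradiction. Hence $\tilde e_t=\tilde e'_t$ and $v_{t+1}=v_t$ for all $t$, so all $v_t=\tilde o$. Therefore the lift of $x_t^{D_t}$ at $\tilde o$ is closed,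 that is, $x_t^{D_t}\in V$. The integers $a$ with $x_t^a\in V$ form the group $a_t\mathbb Z$, so $a_t\mid D_t$.

Let $\Lambda_t$ be the circle over $\text{loop}_t$ through the end of the lift of $e_t$ at $\tilde o$. It has length $a_t$, and $x_t^{a_t}$ represents the cycle $[\Lambda_t]$, the lift of $e_t$ canceling. The circles $\Lambda_0,\dots,\Lambda_\ell$ have no common edges, so their cycles are independent.

**Step 4: count dimensions.** Put $a_t(M)=\min\{a\ge1:x_t^a\in V_M\}$. By Steps 2 and 3, $a_t(M)\mid D_t$ for all $M\in\mathcal M$. For $M\subset M'$ we have $V_M\subset V_{M'}$, hence $a_t(M')\mid a_t(M)$. The products $\prod_ta_t(M)$ are bounded by $\prod_tD_t$, so we can choose $M'\in\mathcal M$ with $\prod_ta_t(M')$ maximal. Then $a_t(M)=a_t(M')=:a_t$ for all $t$ and all $M\subset M'$ in $\mathcal M$. Take $M=\Phi(M')\subset\Phi(V_{M'})$. The group $V_M$ is generated by $M$ and $R$ further elements, so its image in $V_{M'}/\Phi(V_{M'})$ is spanned by $R$ vectors. But $V_M$ contains $x_t^{a_t}$ for $t=0,\dots,\ell$, and these have independent images by Step 3 with $V=V_{M'}$. So $\ell+1\le R$, a contradiction. $\square$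

## 7. Bounding every coordinate on $\Omega_j$

Return to $U$, $h_\alpha$, $(V_j,r_j)$ and $\Omega_j$ of Section 4.

**Claim 7.1.** *For each $j$ and each $s\in\omega^{<\omega}$, the set $\{\alpha(|s|):\alpha\in\Omega_j,\ s\subset\alpha\}$ is bounded.*

*Proof.*

**Step 1: fix all data before choosing $\alpha$.** Let $i=|s|$. For all $\alpha\supset s$ the polyhedron $P:=P_i$ and the graph $W:=W_i$ are the same. Let $R$ be the rank of the free group $\pi_1(W)$, and put $\ell=R$. Apply Lemma 5.2 to $U,(V_j,r_j),\ell$ to get $D_t,Q,\Psi$. Apply Lemma A to $\pi_1(Q)$, $\gamma=\prod x_t^{D_t}$ and $R\le\ell$ to get $\rho:\pi_1(Q)\to\Gamma$. Let $p^N$ be the exponent of $\Gamma$. None of these depends on $\alpha$. We show $\alpha(i)<N$.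

**Step 2: if $\alpha(i)\ge N$, pass to $P$.** Suppose $\alpha\in\Omega_j$, $\alpha\supset s$ and $\alpha(i)\ge N$. Let $G=\Psi h_\alpha:X_\alpha\to Q$. By Lemma 3.3, $\rho(Gj_i)_*$ induces a homomorphism $\psi:\pi_1(P)\to\Gamma$. Its image $H$ is the image of $\pi_1(W)$, so $H$ is generated by $R$ elements.

**Step 3: follow $S$.** Since $h_\alpha(S)\subset V_j$ and $\Psi|_{V_j}=r_j$, the map $G|_S=r_jh_\alpha|_S:S\to S_0$ has degree 1. So $\psi([S])$ is conjugate in $\Gamma$ to $\rho(\gamma)^{\pm1}$. By Lemma 3.2, $[S]\in\Phi(\pi_1(P))$, so $\psi([S])\in\Phi(H)$. Hence $\rho(\gamma)\in\Phi(gHg^{-1})$ for some $g\in\Gamma$, and $gHg^{-1}$ is also generated by $R$ elements. This contradicts Lemma A. $\square$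

**Proof of Theorem 1.** Let $b_j(s)\in\omega$ be a bound from Claim 7.1. Then
$$\Omega_j\subset\{\alpha:\alpha(i)\le b_j(\alpha|i)\text{ for all }i\}.$$
The right side is the set of branches of a finitely branching tree. It is closed, and by induction the tree has finitely many nodes at each level, so the $i$-th coordinate is at most the maximum of $b_j$ over the nodes at level $i$. Hence the set is compact. So $\mathcal A=\bigcup_j\Omega_j$ lies in a $\sigma$-compact set. Together with Lemma 3.1, and the fact that $\omega^\omega$ is not $\sigma$-compact (Section 2), this proves Theorem 1, and with it the Corollary. $\blacksquare$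

## 8. Covering the class by $\mathfrak d$ compact families

**Proof of Theorem 2, lower bound.** Let $K$ be as in the Corollary and let $\mathcal U$ be a family as in the definition of $u(K)$. Each $U\in\mathcal U$ has (P), and all $X_\alpha$ are in the class. So by Theorem 1 $\omega^\omega$ is covered by $|\mathcal U|$ many $\sigma$-compact sets. A countable union of $\sigma$-compact sets is $\sigma$-compact, so $\mathcal U$ is uncountable. Then $\omega^\omega$ is covered by $|\mathcal U|\cdot\aleph_0=|\mathcal U|$ compact sets, so $|\mathcal U|\ge\mathfrak d$.

**Proof of Theorem 2, upper bound.** Now $K$ is any countable CW complex. Let $I^\omega$ be the Hilbert cube, $2^{I^\omega}$ its hyperspace of nonempty closed sets, and $\mathcal G=\{X\in2^{I^\omega}:K\in AE(X)\}$. It contains all singletons and a copy of each member of the class.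

**Step 1: $\mathcal G$ is a $G_\delta$ in $2^{I^\omega}$.** Let $\mathcal B$ be the countable family of finite unions of closures of members of a countable base of $I^\omega$. For $B\in\mathcal B$ the set $[B,K]$ is countable: $K$ has countably many finite subcomplexes $K_0$, each a compact ANR, the space $C(B,K_0)$ is separable, and sufficiently close maps into $K_0$ are homotopic. For $B\in\mathcal B$ and $f:B\to K$ let
$$\mathcal O_{B,f}=\{X:\ f|_{B\cap X}\text{ extends over }X\}.$$
This set is open. If $g:X\to K$ extends $f|_{B\cap X}$, then $f\cup g:B\cup X\to K$ is a map with image in a finite subcomplex, hence extends over a neighborhood $O$ of $B\cup X$ by (E). Every $X'\subset O$ lies in $\mathcal O_{B,f}$, and the closed sets contained in the interior of $O$ form a neighborhood of $X$ in the hyperspace.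

Moreover $\mathcal G=\bigcap\mathcal O_{B,f}$ over all $B\in\mathcal B$ and representatives $f$ of $[B,K]$, a countable intersection. The inclusion $\subset$ is clear. Conversely let $X$ be in the intersection, $A\subset X$ closed, $g:A\to K$. By (E), $g$ extends over some $B\in\mathcal B$ with $A\subset B$, and the extension is homotopic to a representative $f$. Since $f|_{B\cap X}$ extends over $X$, $g\simeq f|_A$ is homotopic to the restriction of a map on $X$. By (H), $g$ extends over $X$.

**Step 2: $\mathcal G$ is a union of $\mathfrak d$ compact sets.** By Step 1, $\mathcal G$ is Polish, and it is nonempty. So it is a continuous image of $\omega^\omega$, which is a union of $\mathfrak d$ compact sets. Take their images.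

**Step 3: a compact family fits into one compactum of the class.** *For nonempty compact $\mathcal C\subset\mathcal G$ there is a compactum $Z$ with $K\in AE(Z)$ containing a copy of each $X\in\mathcal C$.* Let $c:2^\omega\to\mathcal C$ be a continuous surjection from the Cantor set, and
$$Z=\{(t,x)\in2^\omega\times I^\omega:\ x\in c(t)\}.$$
This is closed, hence compact, and its fiber $Z_t$ over $t$ is a copy of $c(t)$. Let $A\subset Z$ be closed and $f:A\to K$. For each $t$ extend $f|_{A\cap Z_t}$ over $Z_t$, using $K\in AE(c(t))$. The resulting map on the closed set $A\cup Z_t$ extends by (E) over a neighborhood of $A\cup Z_t$ in $Z$. By compactness this neighborhood contains the part of $Z$ over a clopen neighborhood of $t$. Partition $2^\omega$ into finitely many clopen sets, each contained in one of these clopen neighborhoods, and over each piece use the corresponding extension. Each of these agrees with $f$ on the part of $A$ over its piece, and the pieces are clopen, so together they extend $f$ over $Z$.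

Applying Step 3 to the nonempty compact sets of Step 2 gives a family of at most $\mathfrak d$ compacta in the class into which all members of the class embed. So $u(K)\le\mathfrak d$. $\blacksquare$

## 9. Torsion-free $G$ with $qG=G$

**Proof of Theorem 3.** If $qG\neq G$ for all primes $q$, this is Proposition 1.2. So let $qG=G$ for a prime $q$, and use $p=q$ in Theorem 1. We show that the $X_\alpha$ are in the class and that members of the class have (P).

**Step 1: $K\in AE(X_\alpha)$.** Since $\dim X_\alpha\le2$ and $S^n$ is 1-connected, $S^n\in AE(X_\alpha)$ by (D). For $K(G,1)$ let $A\subset X_\alpha$ be closed, $a\in\check H^1(A)$ and $g\in G$. By Lemmas 2.1 and 3.1 some $q^ma$ is the restriction of a class on $X_\alpha$. As $qG=G$, write $g=q^mg'$. Then $a\otimes g=q^ma\otimes g'$ is the restriction of a class in $\check H^1(X_\alpha)\otimes G$. Such elements generate $\check H^1(A)\otimes G$, so the restriction map is onto and $K(G,1)\in AE(X_\alpha)$ by (H). Now use (1.1).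

**Step 2: $K\in AE(U)$ implies (P).** By (1.1), $K(G,1)\in AE(U)$. Let $A\subset U$ be closed and nonempty (for $A=\emptyset$ there is nothing to prove), let $f:A\to S^1$ and let $a\in\check H^1(A)$ be its class. Choose $0\ne g\in G$ and a homomorphism $\lambda:G\to\mathbb Q$ with $\lambda(g)=1$, which exists since $g$ has infinite order and $\mathbb Q$ is injective. The class $a\otimes g$ is the restriction of some $b\in\check H^1(U)\otimes G$, so $a\otimes1\in\check H^1(A)\otimes\mathbb Q$ is the restriction of $\lambda_*b\in\check H^1(U)\otimes\mathbb Q$. For some $D\ge1$, a common denominator, $D\lambda_*b$ is the image of some $b'\in\check H^1(U)$. Then $Da$ and $b'|_A$ have the same image in $\check H^1(A)\otimes\mathbb Q$. By Lemma 1.1 $\check H^1(A)$ is torsion-free, so it injects into $\check H^1(A)\otimes\mathbb Q$, and $Da=b'|_A$. Thus $f^D$ is homotopic to the restriction of a map $U\to S^1$, and by (H) it extends.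

**Step 3: count.** Let $\mathcal U$ be a family as in the definition of $u(K)$. By Step 2 each $U\in\mathcal U$ has (P), and by Step 1 all $X_\alpha$ are in the class. So $\omega^\omega$ is covered by $|\mathcal U|$ many $\sigma$-compact sets by Theorem 1, and as in Section 8, $\mathcal U$ is uncountable and $|\mathcal U|\ge\mathfrak d$. Hence there is no universal space, and $u(K)=\mathfrak d$ by the upper bound in Theorem 2. $\blacksquare$
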